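\title{Colorings without long monochromatic diffsequences may need superlinear complexity}

\begin{abstract}
A set $D$ of positive integers is $r$-accessible if every $r$-coloring of the positive integers contains arbitrarily long monochromatic sequences whose consecutive differences lie in $D$. When $D$ is not $r$-accessible, one may ask whether this is witnessed by a coloring that, read as an infinite word, has only $O(n)$ factors of length $n$. We show that for every $r\ge 3$ the answer is no in general. For each $r\ge2$ we construct a set $D$ that is $(r-1)$-accessible and not $r$-accessible, such that every witnessing $r$-coloring has at least $cn^{r-1}$ factors of length $n$ for large $n$; the exponent $r-1$ is attained. The set $D$ consists of the visit times of a rotation of an $(r-1)$-dimensional torus to an open set, chosen so that every witnessing coloring changes color across a flat wall in each coordinate direction, as a brick tiling of the torus does.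
\end{abstract}

\section{Introduction}

Let $\mathbb{N}=\{1,2,3,\dots\}$ and $D\subseteq\mathbb{N}$. A \emph{$k$-term $D$-diffsequence} is a sequence of integers $x_1,\dots,x_k$ with $x_{i+1}-x_i\in D$ for $1\le i\le k-1$. An \emph{$r$-coloring} is a function $\chi:\mathbb{N}\to\{1,\dots,r\}$, and a sequence in $\mathbb{N}$ is \emph{monochromatic} if $\chi$ is constant on it. The set $D$ is \emph{$r$-accessible} if every $r$-coloring admits a monochromatic $k$-term $D$-diffsequence for every $k\ge1$. The \emph{degree of accessibility} $\operatorname{doa}(D)$ is the greatest positive integer $r$ for which $D$ is $r$-accessible, and $\operatorname{doa}(D)=\infty$ if $D$ is $r$-accessible for all $r$.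

We call a coloring \emph{$D$-bounded} if it does not admit arbitrarily long monochromatic $D$-diffsequences, that is, if for some $k$ it has no monochromatic $k$-term $D$-diffsequence. An $r$-coloring is also an $r'$-coloring for every $r'\ge r$, so $\operatorname{doa}(D)<r$ holds exactly when a $D$-bounded $r$-coloring exists. (For $D=\emptyset$, which is not even $1$-accessible, we read $\operatorname{doa}(D)<r$ in this way.) This paper is about how simple such a witness can be.

To measure simplicity, read $\chi$ as the infinite word $\chi(1)\chi(2)\chi(3)\cdots$. A \emph{factor} is a block of consecutive letters, and the \emph{complexity} $p(\chi,n)$ is the number of distinct factors of length $n$. It is known that $\chi$ is eventually periodic if $p(\chi,n)\le n$ for some $n$. Sturmian words, which are generated by irrational circle rotations, have $p(\chi,n)=n+1$ for all $n$. Thus linear growth is the first level of complexity above periodicity. The two simplest kinds of witnesses lie on these two levels.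

\begin{example}\label{ex:periodic}
If $D$ contains no multiple of $b$, the coloring by residues modulo $b$ has no monochromatic $2$-term $D$-diffsequence, and its complexity is $b$ for every $n$. Conversely, suppose that $D$ contains a multiple of every positive integer. If $\chi(x+b)=\chi(x)$ for all $x\ge x_0$ and $u\in D$ is a multiple of $b$, then $x_0,x_0+u,x_0+2u,\dots$ is monochromatic. So no eventually periodic coloring is $D$-bounded, and every $D$-bounded coloring has $p(\chi,n)\ge n+1$ for all $n$.
\end{example}

\begin{example}\label{ex:half}
Let $\alpha\in\mathbb{R}$ and $\delta>0$ be such that the fractional part $\{u\alpha\}$ lies in $[\delta,1/2]$ for all $u\in D$. Put $\chi(x)=1$ if $\{x\alpha\}<1/2$ and $\chi(x)=2$ otherwise. If $x$ and $x+u$ have the same color and $u\in D$, then $\{(x+u)\alpha\}-\{x\alpha\}$ has absolute value less than $1/2$ and equals $\{u\alpha\}$ or $\{u\alpha\}-1\le-1/2$; so it equals $\{u\alpha\}\ge\delta$. A monochromatic $k$-term $D$-diffsequence therefore has $(k-1)\delta<1/2$, and $\chi$ is $D$-bounded. The factor $\chi(N)\cdots\chi(N+n-1)$ depends only on the position of $N\alpha$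 modulo $1$ relative to the points $-m\alpha$ and $1/2-m\alpha$, $0\le m<n$. These $2n$ points cut the circle into at most $2n$ half-open arcs, so $p(\chi,n)\le 2n$. If $\alpha$ is irrational, $\delta<1/2$, and $D$ is the set of all $u$ with $\{u\alpha\}\in[\delta,1/2]$, then $D$ contains a multiple of every $b$, because the multiples of $b\alpha$ are dense modulo $1$.
\end{example}

By these examples a bound better than $O(n)$ cannot hold for all $D$, and $O(n)$ is what a circle rotation gives. This makes the following question, posed in \cite{Quester}, natural, and suggests that the answer could be yes.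

\begin{quote}
\textbf{Question.} Let $D\subseteq\mathbb{N}$ satisfy $\operatorname{doa}(D)<r$. Does there exist an $r$-coloring $\chi$ of $\mathbb{N}$ that does not admit arbitrarily long monochromatic $D$-diffsequences and satisfies $p(\chi,n)=O(n)$?
\end{quote}

\begin{theorem}\label{thm:main}
For every integer $r\ge2$ there is a set $D\subseteq\mathbb{N}$ with the following properties.
\begin{enumerate}
\item[(i)] $\operatorname{doa}(D)=r-1$.
\item[(ii)] If $\chi\in\{1,\dots,r\}^{\mathbb{N}}$ does not admit arbitrarily long monochromatic $D$-diffsequences, then $\liminf_{n\to\infty}p(\chi,n)/n^{r-1}>0$.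
\item[(iii)] Some such $\chi$ has $p(\chi,n)=O(n^{r-1})$. Hence the exponent in (ii) is sharp for this $D$.
\end{enumerate}
\end{theorem}

For every $r\ge3$, parts (i) and (ii) answer the Question in the negative. The value of the limit inferior in (ii) may depend on $\chi$. For $r=1$ the answer is yes: a nonempty $D$ is $1$-accessible, since $1,1+u,1+2u,\dots$ is a diffsequence for $u\in D$, so $D=\emptyset$ and the constant coloring works. For $r=2$ the theorem gives only a linear lower bound, and we do not decide whether a coloring of linear complexity always exists; Example~\ref{ex:half} gives one sufficient condition.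

A rotation of a $d$-dimensional torus, coded by a partition into boxes, produces a word of complexity $O(n^d)$, and it is easy to define a set $D$ for which such a word is $D$-bounded. The difficulty is that (ii) concerns \emph{all} $D$-bounded colorings, which need not be related to the rotation. We handle this in two steps. Section~\ref{sec:torus} attaches to an arbitrary coloring a cover of the torus by closed sets and shows that ``walls'' in this cover force many factors. The remaining task is to design $D$ so that a cover by $d+1$ sets is extremal for a measure inequality, and to extract walls from the case of equality. The inequality lives on the circle (Section~\ref{sec:circle}). Section~\ref{sec:three} carries out the case of three colors by hand, and Sections~\ref{sec:construction}--\ref{sec:proof} treat all $r=d+1$ by induction on $d$.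

\section{Colorings and closed covers of a torus}\label{sec:torus}

Throughout this section $d\ge1$, $\Lambda\subset\mathbb{Q}^d$ is a lattice of full rank, $X=\mathbb{R}^d/\Lambda$, and $[x]$ is the class of $x\in\mathbb{R}^d$. We fix $\theta\in\mathbb{R}^d$ with $1,\theta_1,\dots,\theta_d$ linearly independent over $\mathbb{Q}$, an open set $W\subseteq X$, and put
\[
D=\{n\in\mathbb{N}:[n\theta]\in W\}.
\]

Recall Weyl's criterion. A sequence $([y_m])_{m\ge0}$ is \emph{equidistributed} in $X$ if the averages $\frac1n\sum_{m<n}f([y_m])$ tend to the integral of $f$ against normalized Lebesgue measure for every continuous $f$. This holds if and only if $\frac1n\sum_{m<n}e^{2\pi i\xi\cdot y_m}\to0$ for every nonzero $\xi$ in the dual lattice $\Lambda^*=\{\xi:\xi\cdot\lambda\in\mathbb{Z}\text{ for all }\lambda\in\Lambda\}$. The dual basis of a rational basis is rational, so $\Lambda^*\subset\mathbb{Q}^d$, and then $\xi\cdot\theta\notin\mathbb{Z}$ for $\xi\ne0$ by the independence hypothesis. For $y_m=m\theta$ the sums are therefore geometric with ratio different from $1$, hence bounded, and $([m\theta])$ is equidistributed. Applying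 this to a nonzero continuous $f$ with $0\le f\le 1_O$ gives the only consequence we need:
\begin{equation}\label{eq:equi}
\begin{gathered}
\text{for every nonempty open $O\subseteq X$ there are $\kappa>0$ and $n_0$ such that}\\
|\{0\le m<n:[m\theta]\in O\}|\ge\kappa n\quad\text{for all } n\ge n_0 .
\end{gathered}
\end{equation}
In particular the orbit visits every nonempty open set infinitely often.

The counterpart of a diffsequence on the torus is the following. A \emph{$W$-walk with $N$ points} in an abelian group is a sequence $y_1,\dots,y_N$, repetitions allowed, with $y_{l+1}-y_l\in W$ for all $l$. If $x_1,\dots,x_k$ is a $D$-diffsequence, then $[x_1\theta],\dots,[x_k\theta]$ is a $W$-walk. This proves the easy direction of the correspondence.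

\begin{lemma}\label{lem:down}
Let $A_1,\dots,A_q$ partition $X$, and suppose that no $A_i$ contains a $W$-walk with $k$ points. Then the coloring with $\chi(n)=i$ for $[n\theta]\in A_i$ has no monochromatic $k$-term $D$-diffsequence.
\end{lemma}

An arbitrary coloring does not come from a partition of $X$. It still leaves a trace on $X$, namely the places where each color keeps returning. For $\chi:\mathbb{N}\to\{1,\dots,q\}$ let $K_i(\chi)$ be the set of $y\in X$ such that every neighborhood of $y$ contains $[n\theta]$ for infinitely many $n$ with $\chi(n)=i$. These sets may overlap, and we learn the color of $n$ only near points that lie in a single one of them. For a family $(K_i)$ covering $X$, call $y\in X$ \emph{pure of index $a$} if $y\notin K_i$ for all $i\ne a$.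

\begin{lemma}\label{lem:up}
Let $\chi:\mathbb{N}\to\{1,\dots,q\}$ and $K_i=K_i(\chi)$.
\begin{enumerate}
\item[(a)] The sets $K_1,\dots,K_q$ are closed and cover $X$.
\item[(b)] If $\chi$ has no monochromatic $k$-term $D$-diffsequence, then no $K_i$ contains a $W$-walk with $k$ points.
\item[(c)] If $y$ is pure of index $a$, there are a neighborhood $U$ of $y$ and an $N_0$ such that $\chi(n)=a$ whenever $n\ge N_0$ and $[n\theta]\in U$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $y\notin K_i$, some open neighborhood of $y$ is visited at only finitely many times of color $i$, and it is then disjoint from $K_i$. So $K_i$ is closed. By \eqref{eq:equi}, every $y$ is the limit of $[n_j\theta]$ for some $n_1<n_2<\cdots$. Some color $i$ occurs for infinitely many $j$, and then $y\in K_i$.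

(b) Let $y_1,\dots,y_k$ be a $W$-walk in $K_i$. Since $W$ is open and subtraction is continuous, there are neighborhoods $U_l$ of $y_l$ with $U_{l+1}-U_l\subseteq W$ for all $l$. Each $U_l$ is visited at infinitely many times of color $i$, so we can choose $n_1<\dots<n_k$ successively with $\chi(n_l)=i$ and $[n_l\theta]\in U_l$. Then $n_{l+1}-n_l\in\mathbb{N}$ and $[(n_{l+1}-n_l)\theta]\in W$, so $n_1,\dots,n_k$ is a monochromatic $D$-diffsequence.

(c) For each $i\ne a$ take a neighborhood $U_i$ of $y$ visited at only finitely many times of color $i$. Let $U=\bigcap_{i\ne a}U_i$, and let $N_0$ exceed all these times.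
\end{proof}

Part (b) is where the openness of $W$ is used. If $W$ were a single point off the orbit, then $D$ would be empty, while $K_1=X$ for the constant coloring.

In Example~\ref{ex:half} the factors were counted by cut points, where the color changes. In dimension $d$ the role of a cut point is played by a small piece of hyperplane. Write $Q(c,\rho)=\prod_{l=1}^d(c_l-\rho,c_l+\rho)$.

\begin{definition}\label{def:wall}
Let $(K_i)$ be a finite family of closed sets covering $X$, and let $1\le j\le d$. A \emph{wall in direction $j$} is a quadruple $(c,\rho,a,b)$ with $c\in\mathbb{R}^d$, $\rho>0$ and indices $a\ne b$, such that for $x\in Q(c,\rho)$ the point $[x]$ is pure of index $a$ if $x_j<c_j$ and pure of index $b$ if $x_j>c_j$.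
\end{definition}

A wall remains a wall when $\rho$ is decreased. Pulling a wall back by the first $n$ iterates of the rotation gives about $\kappa n$ parallel hyperplanes through a fixed small cube, and walls in all directions give a grid.

\begin{lemma}\label{lem:count}
Let $\chi:\mathbb{N}\to\{1,\dots,q\}$, and suppose that the cover $K_1(\chi),\dots,K_q(\chi)$ has a wall in each direction $j=1,\dots,d$. Then there are $\kappa>0$ and $n_0$ with $p(\chi,n)\ge(\kappa n)^d$ for all $n\ge n_0$.
\end{lemma}

\begin{proof}
Let the walls be $(c^{(j)},\rho,a_j,b_j)$ with a common $\rho$. Let $O_j\subseteq X$ be the image of $Q(c^{(j)},\rho/2)$, a nonempty open set, and put $M_j(n)=\{0\le m<n:[m\theta]\in O_j\}$. By \eqref{eq:equi} there are $\kappa>0$ and $n_0$ with $|M_j(n)|\ge\kappa n$ for all $j$ and all $n\ge n_0$. Fix $n\ge n_0$.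

For $m\in M_j(n)$ choose $\lambda^{j,m}\in\Lambda$ with $m\theta-\lambda^{j,m}\in Q(c^{(j)},\rho/2)$, and put
\[
t_{j,m}=c^{(j)}_j-m\theta_j+\lambda^{j,m}_j\in(-\rho/2,\rho/2).
\]
For $x\in Q(0,\rho/2)$ the point $x+m\theta-\lambda^{j,m}$ lies in $Q(c^{(j)},\rho)$, and its $j$-th coordinate minus $c^{(j)}_j$ equals $x_j-t_{j,m}$. Hence $[x+m\theta]$ is pure of index $a_j$ if $x_j<t_{j,m}$ and pure of index $b_j$ if $x_j>t_{j,m}$.

For fixed $j$ the numbers $t_{j,m}$ are distinct: $t_{j,m}-t_{j,m'}$ is $(m'-m)\theta_j$ plus a rational number, since $\Lambda\subset\mathbb{Q}^d$, and $\theta_j$ is irrational. So the hyperplanes $x_j=t_{j,m}$ cut $Q(0,\rho/2)$ into $\prod_j(|M_j(n)|+1)\ge(\kappa n)^d$ open boxes.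

Let $\beta$ be one of these boxes and fix $x\in\beta$. For each pair $(j,m)$ with $m\in M_j(n)$ let $\epsilon_{j,m}(\beta)\in\{a_j,b_j\}$ be the index of the pure point $[x+m\theta]$, and let $U_{j,m}$ and $N_{j,m}$ be given by Lemma~\ref{lem:up}(c) for this point. The finite intersection $U=\bigcap(U_{j,m}-[m\theta])$ is a neighborhood of $[x]$, so there is $N\ge\max N_{j,m}$ in $\mathbb{N}$ with $[N\theta]\in U$. Then $\chi(N+m)=\epsilon_{j,m}(\beta)$ for all pairs $(j,m)$. Thus $w^\beta=\chi(N)\cdots\chi(N+n-1)$ is a factor whose letter at position $m\in M_j(n)$, counted from $0$, is $\epsilon_{j,m}(\beta)$. Two different boxes lie on opposite sides of some hyperplane $x_j=t_{j,m}$, so one of their words has $a_j$ at position $m$ and the other has $b_j\ne a_j$. The words $w^\beta$ are therefore distinct.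
\end{proof}

It remains to find, for each $d$, a lattice $\Lambda$ and an open set $W$ such that $X$ has a partition into $d+1$ boxes without long $W$-walks, no $d$ closed sets without long $W$-walks cover $X$, and every cover by $d+1$ such sets has walls in all directions.

\section{Covers of the circle}\label{sec:circle}

Let $\mathbb{T}=\mathbb{R}/\mathbb{Z}$ with Lebesgue measure $|\cdot|$ of total mass $1$. For an integer $h\ge2$ let $V_h\subset\mathbb{T}$ be the image of the interval $\big(\frac1{2h},\frac1h\big)$. A step in $V_h$ is too short to jump over a gap of length $1/h$. Indeed, if $u,u'$ lie in an interval of length $\frac{h-1}h$ and $u'-u=v+m$ with $v\in(\frac1{2h},\frac1h)$ and $m\in\mathbb{Z}$, then $m=0$, because $v+1>1$ and $v-1<-\frac{h-1}h$. So along a $V_h$-walk in an arc of length $\frac{h-1}{h}$ each step advances by more than $\frac1{2h}$, and the walk has fewer than $2h-2$ steps. The $h$ closed arcs $[\frac jh,\frac{j+h-1}h]$, $0\le j<h$, have the pairwise disjoint complements $(\frac{j-1}h,\frac jh)$, so they cover every point at least $h-1$ times. The next lemma says that this configuration uses the fewest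 sets, and that every configuration with as few sets shares one local feature with it.

\begin{lemma}\label{lem:circle}
Let $h\ge2$. Let $P_1,\dots,P_q\subseteq\mathbb{T}$ be closed sets such that every point of $\mathbb{T}$ lies in at least $h-1$ of them and, for some $N$, no $P_i$ contains a $V_h$-walk with $N$ points. Then $q\ge h$. If $q=h$, there are $e\in\mathbb{R}$, $\rho_0>0$ and indices $a\ne b$ such that, modulo $1$, the interval $(e-\rho_0,e)$ is disjoint from $P_a$ and the interval $(e,e+\rho_0)$ is disjoint from $P_b$.
\end{lemma}

\begin{proof}
\emph{Step 1: the set $E_i=\bigcap_{j=0}^{h-1}(P_i+\frac jh)$ is finite.} The steps in $V_h$ can be arbitrarily close to $1/h$, so a walk can follow an orbit of the rotation by $1/h$ while drifting slowly backward. Suppose $E_i$ is infinite. By compactness there are reals $z_1>z_2>\dots>z_N$ in an interval of length less than $\frac1{2h}$ whose classes lie in $E_i$. The set $E_i$ is contained in $P_i$ and invariant under translation by $1/h$, so the classes of $z_l+\frac lh$ lie in $P_i$. Their consecutive differences are $\frac1h-(z_l-z_{l+1})\in(\frac1{2h},\frac1h)$. This is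 a $V_h$-walk with $N$ points in $P_i$, a contradiction.

\emph{Step 2: $q\ge h$.} Off the finite set $E_i$, a point lies in at most $h-1$ of the $h$ translates $P_i+\frac jh$. Integration gives $h|P_i|\le h-1$. Integrating the covering hypothesis gives
\begin{equation}\label{eq:measure}
h-1\le\sum_{i=1}^q|P_i|\le q\,\frac{h-1}h ,
\end{equation}
so $q\ge h$.

\emph{Step 3: the case $q=h$.} Equality holds in \eqref{eq:measure}, so each open set $G_i=\mathbb{T}\setminus P_i$ has measure $1/h$. A point of $G_i\cap G_{i'}$ with $i\ne i'$ would lie in at most $h-2$ of the $h$ sets, so the $G_i$ are pairwise disjoint. Their union has measure $1$ and is therefore dense. We look for a point with $G_a$ immediately to its left and $G_b$ immediately to its right. For this we must exclude that the $G_i$ are intertwined in infinitely many arcs, so we show that each boundary $\partial G_i$ is finite.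

The $h$ translates $G_i+\frac jh$ have measure $1/h$ each, and their union $\mathbb{T}\setminus E_i$ has measure $1$. So any two of them intersect in a null set, which is open and hence empty. Let $z\in\partial G_i$. Then $z\notin G_i$, as $G_i$ is open. For $1\le j\le h-1$ the open set $G_i+\frac jh$ is disjoint from $G_i$, hence from $\overline{G_i}$, so it does not contain $z$. Thus $z\in E_i$, and $\partial G_i\subseteq E_i$ is finite.

Let $S=\mathbb{T}\setminus\bigcup_iG_i$. By density every point of $S$ lies in some $\overline{G_i}\setminus G_i=\partial G_i$, so $S$ is finite. It is nonempty, because the connected space $\mathbb{T}$ is not a disjoint union of $h\ge2$ nonempty open sets. Each component of $\mathbb{T}\setminus S$ is an open arc covered by the disjoint open sets $G_i$, so it lies in a single $G_i$, and all $h\ge2$ indices occur. Going around the circle we find two consecutive arcs with different indices $a$ and $b$. Let $e$ represent their common endpoint and let $\rho_0$ be smaller than both lengths.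
\end{proof}

For $h=2$ the lemma is the whole solution in dimension $d=1$. Take $X=\mathbb{T}$ and $W=V_2=(\frac14,\frac12)$. A closed cover without long walks has $q\ge2$ sets, and for $q=2$ the points just left of $e$ are pure of index $b$ and those just right of $e$ are pure of index $a$, which is a wall. The partition into two half circles is that of Example~\ref{ex:half}.

\section{Three colors: the brick wall}\label{sec:three}

We now treat $d=2$, the first case that contradicts linear complexity. View a $2$-torus with coordinates $(z,s)$ as a family of vertical circles over a horizontal circle. We let $W$ contain two kinds of steps. Nearly vertical steps with vertical part in $V_2$ force every vertical circle to meet at least two of the sets $K_i$. Steps with horizontal part in $V_h$ and arbitrary vertical part force each $K_i$ to project onto at most a fraction $\frac{h-1}h$ of the horizontal circle. Together these give $2\le q\frac{h-1}h$, which for $h=3$ reads $q\ge3$, with equality in the measure count when $q=3$. This is why we choose $h=3$.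

We need a partition that attains equality: three sets, each lying over an arc of length $2/3$, with two of them sharing each vertical circle. Consider the bricks
\[
B_{J,l}=\Big[\frac J3,\frac{J+2}3\Big)\times\Big[\frac J2+l,\frac J2+l+\frac12\Big),\qquad J,l\in\mathbb{Z},
\]
and give $B_{J,l}$ the color in $\{1,2,3\}$ congruent to $J+1$ modulo $3$ (Figure~\ref{fig:bricks}). The bricks with even $J$ fill the rows $s\in[0,\frac12)+\mathbb{Z}$, and those with odd $J$ fill the other rows. The colored pattern is not invariant under $(1,0)$, which maps $B_{0,0}$ to $[1,\frac53)\times[0,\frac12)$, not a brick. It is invariant under the lattice $\Lambda$ generated by $(0,1)$ and $(1,\frac32)$, since $B_{J,l+1}=B_{J,l}+(0,1)$ and $B_{J+3,l}=B_{J,l}+(1,\frac32)$. So $X=\mathbb{R}^2/\Lambda$ is partitioned into three bricks, one of each color.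

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.1cm,y=0.85cm]
\foreach \y in {0,2} \foreach \x/\c/\g in {0/1/0,2/3/35,4/2/15}
 {\filldraw[fill=black!\g] (\x,\y) rectangle +(2,1); \node at (\x+1.55,\y+0.4) {$\c$};}
\foreach \y in {1,3} \foreach \x/\c/\g in {-1/3/35,1/2/15,3/1/0,5/3/35}
 {\filldraw[fill=black!\g] (\x,\y) rectangle +(2,1); \node at (\x+1.55,\y+0.4) {$\c$};}
\draw[very thick,->] (0,0) -- (0,2);
\draw[very thick,->] (0,0) -- (3,3);
\foreach \x/\t in {0/0,3/1,6/2} \node[below] at (\x,0) {$z=\t$};
\foreach \y/\t in {0/0,2/1,4/2} \node[left] at (-1.1,\y) {$s=\t$};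
\end{tikzpicture}
\caption{The plane tiled by bricks of width $2/3$ and height $1/2$ in three colors. The arrows are the generators $(0,1)$ and $(1,3/2)$ of the lattice $\Lambda$; each maps every brick to a brick of the same color. Every vertical line through no vertical edge meets exactly two colors, and every color is missing from one third of the vertical lines.}
\label{fig:bricks}
\end{figure}

Let $\pi:X\to\mathbb{T}$ be the first coordinate modulo $1$, let $\eta=1/216$, and put $W=W'\cup W''$ with
\[
W'=\pi^{-1}(V_3),\qquad W''=\{[(v,u)]:|v|<\eta,\ u\in(\tfrac14,\tfrac12)\}.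
\]
For $\theta=(\alpha,\beta)$ the set $D$ consists of all $n$ with $\{n\alpha\}\in(\frac16,\frac13)$, together with all $n$ for which some $m\in\mathbb{Z}$ satisfies $|n\alpha-m|<\eta$ and $\{n\beta-\frac{3m}2\}\in(\frac14,\frac12)$.

\emph{Walks in a brick are short.} Consider a step from $(z,s)$ to $(z',s')$ inside one brick, so $|z'-z|<\frac23$ and $|s'-s|<\frac12$. A $W'$-step increases $z$ by more than $\frac16$, as in Section~\ref{sec:circle}. In a $W''$-step, $z'-z=v+m$ with $|v|<\eta$ forces $m=0$; then $|z'-z|<\eta$ and $s'-s\in(\frac14,\frac12)+\mathbb{Z}$, so $s$ increases by more than $\frac14$. Hence no two $W''$-steps are consecutive. If a walk has $t$ steps in $W'$, it has at most $t+1$ steps in $W''$, and $\frac t6-\frac{t+1}{216}<\frac23$ gives $t\le4$. The walk has at most $10$ points. The restriction $|v|<\eta$ is needed: without it one could alternate forever between $(0,\frac13)$ and $(\frac14,0)$ in $B_{0,0}$, with steps $(\frac14,-\frac13)$ and $(-\frac14,\frac13)$.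

\emph{Three sets are needed.} Let closed sets $K_1,\dots,K_q$ cover $X$ and contain no $W$-walk with $N$ points. The projections $P_i=\pi(K_i)$ contain no $V_3$-walk with $N$ points, since such a walk lifts to a $W'$-walk in $K_i$. No $K_i$ contains a whole vertical circle, which would contain the $W''$-walk with constant step $(0,\frac13)$. So every point of $\mathbb{T}$ lies in at least two of the $P_i$, and Lemma~\ref{lem:circle} with $h=3$ gives $q\ge3$.

\emph{Three sets have walls.} Let $q=3$, take $e,\rho_0,a,b$ from Lemma~\ref{lem:circle} with $2\rho_0<\eta$, and let $c$ be the third index. For an interval $I$ of length less than $\eta$, project the part of $K_i$ in the strip $I\times\mathbb{R}$ to the $s$-coordinate modulo $1$. The result $K_i^I$ is closed and contains no $V_2$-walk with $N$ points, since such a walk lifts to a $W''$-walk. For $I=[e-\rho_0,e+\rho_0]$ the set $K_c^I$ is thus not the whole circle and misses an open arc. At the heights in this arc $K_c$ is absent, $K_a$ is absent to the left of $e$, and $K_b$ is absent to the right: this is a wall in direction $1$. For a closed interval $I\subset(e-\rho_0,e)$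 of positive length, $K_a$ is absent from the strip, so $K_b^I$ and $K_c^I$ cover the circle. Lemma~\ref{lem:circle} with $h=2$ gives a height just below which one of them is absent and just above which the other is absent: this is a wall in direction $2$. In Figure~\ref{fig:bricks} one may take $e=0$, $a=1$, $b=2$. By Lemmas~\ref{lem:up} and~\ref{lem:count}, every $D$-bounded $3$-coloring has $p(\chi,n)\ge(\kappa n)^2$ for large $n$.

\section{The brick tiling and the set $W_d$ in dimension $d$}\label{sec:construction}

We iterate the passage from $d=1$ to $d=2$. If the fibers need $d$ sets, we add a new first coordinate with steps in $V_{d+1}$. We define recursively, for $d\ge0$, a lattice $\Lambda_d\subset\mathbb{R}^d$, a shift $\tau_d\in\mathbb{R}^d$, a box $R_d\subseteq\mathbb{R}^d$, an open set $W_d\subseteq X_d=\mathbb{R}^d/\Lambda_d$, and an integer $k_d$. For $d=0$ the space $\mathbb{R}^0=X_0=R_0$ is a point, $\Lambda_0=\{0\}$, $\tau_0=0$, $W_0=\emptyset$ and $k_0=2$. For $d\ge1$ write points of $\mathbb{R}^d$ as $(z,s)\in\mathbb{R}\times\mathbb{R}^{d-1}$ and put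
\begin{gather*}
\tau_d=\Big(\frac1{d+1},\tau_{d-1}\Big),\qquad R_d=\Big[0,\frac d{d+1}\Big)\times R_{d-1},\\
\Lambda_d=\{(m,\lambda+m(d+1)\tau_{d-1}):m\in\mathbb{Z},\ \lambda\in\Lambda_{d-1}\},\\
\eta_d=\frac1{4(d+1)k_{d-1}},\qquad k_d=(4d+5)k_{d-1}.
\end{gather*}
Thus $\Lambda_d$ is generated by $\{0\}\times\Lambda_{d-1}$ and $(d+1)\tau_d=(1,(d+1)\tau_{d-1})$. By induction it is a lattice of full rank contained in $\mathbb{Q}^d$. Two continuous surjective homomorphisms describe $X_d$ as a family of copies of $X_{d-1}$ over the circle:
\[
\pi:X_d\to\mathbb{T},\quad[(z,s)]\mapsto z\bmod1;\qquad\iota:\mathbb{R}\times X_{d-1}\to X_d,\quad(z,[s])\mapsto[(z,s)].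
\]
The first is well defined because elements of $\Lambda_d$ have integer first coordinate, and the second because $\{0\}\times\Lambda_{d-1}\subseteq\Lambda_d$. Put $W_d=W_d'\cup W_d''$ with
\[
W_d'=\pi^{-1}(V_{d+1}),\qquad W_d''=\{[(v,u)]:|v|<\eta_d,\ [u]\in W_{d-1}\}.
\]
The set $W_d'$ is open since $\pi$ is continuous, and $W_d''$ is the image of an open subset of $\mathbb{R}^d$ under the open quotient map. For $d=1$ we get $\Lambda_1=\mathbb{Z}$, $\tau_1=\frac12$, $R_1=[0,\frac12)$, $W_1=V_2$ and $k_1=18$. For $d=2$ we get $\tau_2=(\frac13,\frac12)$, $\eta_2=\frac1{216}$, and the objects of Section~\ref{sec:three}, with $B_{J,l}=R_2+J\tau_2+(0,l)$.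

The tiling property must be stated for any $d+1$ consecutive shifts, because the shifts visible over a given $z$ depend on $z$.

\begin{lemma}\label{lem:tiling}
For every $d\ge0$ and $a\in\mathbb{Z}$, each point of $\mathbb{R}^d$ lies in $R_d+j\tau_d+\lambda$ for exactly one pair $(j,\lambda)$ with $a\le j\le a+d$ and $\lambda\in\Lambda_d$.
\end{lemma}

\begin{proof}
For $d=0$ there is one point and one pair. Let $d\ge1$ and assume the lemma for $d-1$. Since $(d+1)\tau_d\in\Lambda_d$, the pairs $(j,\lambda)$ and $(j+d+1,\lambda-(d+1)\tau_d)$ give the same box, so passing from $a$ to $a+1$ only renames the boxes with $j=a$. It suffices to treat $a=0$. For $0\le j\le d$, $m\in\mathbb{Z}$ and $\lambda\in\Lambda_{d-1}$ put $J=j+m(d+1)$. Then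
\[
R_d+j\tau_d+(m,\lambda+m(d+1)\tau_{d-1})=\Big[\frac J{d+1},\frac{J+d}{d+1}\Big)\times(R_{d-1}+J\tau_{d-1}+\lambda),
\]
and $(j,m)\mapsto J$ is a bijection onto $\mathbb{Z}$. Given $(z,s)$, let $a'=\lfloor(d+1)z\rfloor$. The condition $J\le(d+1)z<J+d$ is equivalent to $a'-d+1\le J\le a'$, a range of $d$ consecutive integers. By the lemma for $d-1$, exactly one pair $(J,\lambda)$ with $J$ in this range has $s\in R_{d-1}+J\tau_{d-1}+\lambda$.
\end{proof}

Let $C_d\subseteq X_d$ be the image of $R_d$. By Lemma~\ref{lem:tiling} the sets $C_d+[j\tau_d]$, $0\le j\le d$, partition $X_d$.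

\begin{lemma}\label{lem:short}
No translate of $C_d$ contains a $W_d$-walk with $k_d$ points.
\end{lemma}

\begin{proof}
A translate of a walk is a walk, so we consider $C_d$ itself. For $d=0$ there are no steps and $k_0=2$. Let $d\ge1$, assume the lemma for $d-1$, and take a $W_d$-walk in $C_d$. Represent its points in $R_d$, and consider a step from $(z,s)$ to $(z',s')$; then $|z'-z|<\frac d{d+1}$ and $s,s'\in R_{d-1}$.

If the step is in $W_d'$, then $z'-z=v+m$ with $v\in(\frac1{2(d+1)},\frac1{d+1})$ and $m\in\mathbb{Z}$. The computation at the start of Section~\ref{sec:circle}, with $h=d+1$, gives $m=0$, so $z$ increases by more than $\frac1{2(d+1)}$.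

Otherwise the step is in $W_d''$, and
\[
(z'-z,s'-s)=(v,u)+(m,\lambda+m(d+1)\tau_{d-1})
\]
with $|v|<\eta_d\le\frac1{d+1}$ and $[u]\in W_{d-1}$. Then $|m|<\frac d{d+1}+\frac1{d+1}=1$, so $m=0$. Hence $|z'-z|<\eta_d$ and $[s'-s]=[u]\in W_{d-1}$. A run of $g$ consecutive steps of this kind yields a $W_{d-1}$-walk with $g+1$ points in $C_{d-1}$, so $g\le k_{d-1}-2$.

Suppose the walk has $t$ steps in $W_d'$. They separate the other steps into at most $t+1$ runs. The constant $\eta_d$ is chosen so that one run moves $z$ back by at most half of what one $W_d'$-step gains. The total change of $z$ is less than $1$ and at least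
\[
\frac t{2(d+1)}-(t+1)(k_{d-1}-2)\eta_d\ \ge\ \frac t{2(d+1)}-\frac{t+1}{4(d+1)}=\frac{t-1}{4(d+1)} .
\]
So $t\le4d+4$. The number of points is at most $1+t+(t+1)(k_{d-1}-2)=(t+1)(k_{d-1}-1)<k_d$.
\end{proof}

\section{Covers of $X_d$ without long walks}\label{sec:covers}

\begin{proposition}\label{prop:covers}
Let $d\ge0$. Let $K_1,\dots,K_q$ be closed sets, possibly empty, that cover $X_d$, and suppose that for some $N$ no $K_i$ contains a $W_d$-walk with $N$ points.
\begin{enumerate}
\item[(a)] $q\ge d+1$.
\item[(b)] If $q=d+1$, the cover has a wall in each direction $j\in\{1,\dots,d\}$.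
\end{enumerate}
\end{proposition}

\begin{proof}
We use induction on $d$. For $d=0$, (a) holds because $X_0\ne\emptyset$, and (b) is empty. Let $d\ge1$ and assume the proposition for $d-1$. We project the cover in two ways, to the base $\mathbb{T}$ and to the fiber $X_{d-1}$; the two parts of $W_d$ make both projections inherit the hypothesis.

\emph{Projection to the base.} The sets $P_i=\pi(K_i)$ are compact, hence closed. If $w_1,\dots,w_N$ were a $V_{d+1}$-walk in $P_i$, any $y_l\in K_i$ with $\pi(y_l)=w_l$ would satisfy $\pi(y_{l+1}-y_l)\in V_{d+1}$ and form a $W_d'$-walk in $K_i$. So $P_i$ contains no $V_{d+1}$-walk with $N$ points.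

\emph{Projection to the fiber.} A wall is an open piece of hyperplane, so information on a single fiber is not enough, and we project a whole strip of fibers at once. For a closed interval $I\subset\mathbb{R}$ of length less than $\eta_d$, possibly a single point, put
\[
K_i^I=\{y\in X_{d-1}:\iota(z,y)\in K_i\text{ for some }z\in I\}.
\]
These sets have four properties.
\begin{enumerate}
\item[(F1)] $K_i^I$ is closed: it is the projection of the compact set $\iota^{-1}(K_i)\cap(I\times X_{d-1})$.
\item[(F2)] $K_i^I$ contains no $W_{d-1}$-walk with $N$ points. Given such a walk $y_1,\dots,y_N$, choose $z_l\in I$ with $\iota(z_l,y_l)\in K_i$. The differences $\iota(z_{l+1}-z_l,y_{l+1}-y_l)$ lie in $W_d''$ because $|z_{l+1}-z_l|<\eta_d$, so $K_i$ would contain a $W_d$-walk with $N$ points.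
\item[(F3)] $K_1^I,\dots,K_q^I$ cover $X_{d-1}$: for $z\in I$ and any $y$, the point $\iota(z,y)$ lies in some $K_i$.
\item[(F4)] If $I$ is disjoint from $P_i$ modulo $1$, then $K_i^I=\emptyset$, since $\pi(\iota(z,y))=z\bmod1$.
\end{enumerate}

\emph{Part (a).} Let $z\in\mathbb{R}$ and $I=\{z\}$. By (F3) and (F4) the sets $K_i^I$ with $z\bmod1\in P_i$ cover $X_{d-1}$, and by (F1), (F2) and part (a) for $d-1$ there are at least $d$ of them. So every point of $\mathbb{T}$ lies in at least $d$ of the $P_i$, and Lemma~\ref{lem:circle} with $h=d+1$ gives $q\ge d+1$.

\emph{Part (b).} Let $q=d+1$. Lemma~\ref{lem:circle} gives $e,\rho_0$ and $a\ne b$, and we decrease $\rho_0$ so that $2\rho_0<\eta_d$. For all $s\in\mathbb{R}^{d-1}$,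
\begin{equation}\label{eq:sides}
[(z,s)]\notin K_a\ \text{ if } e-\rho_0<z<e,\qquad[(z,s)]\notin K_b\ \text{ if } e<z<e+\rho_0 .
\end{equation}

\emph{Direction $1$.} We need a region near $z=e$ that the remaining $d-1$ sets avoid. Let $I=[e-\rho_0,e+\rho_0]$. The $d-1$ closed sets $K_i^I$, $i\ne a,b$, contain no $W_{d-1}$-walk with $N$ points, so by part (a) for $d-1$ they do not cover $X_{d-1}$. The complement of their union is open and nonempty, so it contains the image of a cube $Q(s_0,\rho)\subseteq\mathbb{R}^{d-1}$ with $\rho\le\rho_0$. For $(z,s)\in Q((e,s_0),\rho)$ we have $z\in I$ and $[s]\notin K_i^I$, hence $[(z,s)]\notin K_i$, for all $i\ne a,b$. With \eqref{eq:sides}, the point $[(z,s)]$ is pure of index $b$ if $z<e$ and pure of index $a$ if $z>e$. So $((e,s_0),\rho,b,a)$ is a wall in direction $1$.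

\emph{Directions $j+1$ with $1\le j\le d-1$.} Here we move into a strip where one set is absent, so that the fiber is again covered by the minimal number of sets. Let $e'=e-\rho_0/2$ and $I=[e'-\rho_0/6,\,e'+\rho_0/6]\subset(e-\rho_0,e)$. By (F4), $K_a^I=\emptyset$, so the $d$ closed sets $K_i^I$, $i\ne a$, cover $X_{d-1}$. By (F2) and part (b) for $d-1$ this cover has a wall $(c',\rho',a',b')$ in direction $j$, with $a',b'\ne a$. Put $c=(e',c')$ and $\rho=\min(\rho',\rho_0/6)$, and let $(z,s)\in Q(c,\rho)$. Then $z\in I$, and $[(z,s)]\notin K_a$ by \eqref{eq:sides}. If $s_j<c'_j$, then $[s]\notin K_i^I$ for all $i\ne a,a'$, so $[(z,s)]\notin K_i$ for these $i$, and $[(z,s)]$ is pure of index $a'$. If $s_j>c'_j$, then $[s]\notin K_i^I$ for all $i\ne a,b'$, and $[(z,s)]$ is pure of index $b'$. Since $s_j$ is coordinate $j+1$ of $(z,s)$, the quadruple $(c,\rho,a',b')$ is a wall in direction $j+1$.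
\end{proof}

\begin{remark}
The hypothesis $q=d+1$ in (b) enters through the equality in \eqref{eq:measure}, and (b) fails with one more set. For $d=1$ take $K_1=K_3=[0,\frac12]$ and $K_2=[\frac12,1]$ in $\mathbb{T}$. These arcs contain no $V_2$-walk with three points, and every pure point has index $2$, so there is no wall. This is why the set $D$ in Theorem~\ref{thm:main} is built for a given $r$.
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $r\ge2$ and $d=r-1$. Fix $\theta\in\mathbb{R}^d$ with $1,\theta_1,\dots,\theta_d$ linearly independent over $\mathbb{Q}$, and let $D=\{n\in\mathbb{N}:[n\theta]\in W_d\}$. Section~\ref{sec:torus} applies with $\Lambda=\Lambda_d$ and $W=W_d$. Define the $r$-coloring $\chi_0$ by $\chi_0(n)=j+1$ if $[n\theta]\in C_d+[j\tau_d]$, $0\le j\le d$. By Lemmas~\ref{lem:short} and~\ref{lem:down}, $\chi_0$ has no monochromatic $k_d$-term $D$-diffsequence.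

\emph{Part (i).} Since $\chi_0$ is $D$-bounded, $\operatorname{doa}(D)<r$. If $\chi$ is a $D$-bounded $q$-coloring, then by Lemma~\ref{lem:up}(a),(b) the sets $K_i(\chi)$ satisfy the hypotheses of Proposition~\ref{prop:covers}, so $q\ge d+1=r$. Hence no $(r-1)$-coloring is $D$-bounded, $D$ is $(r-1)$-accessible, and $\operatorname{doa}(D)=r-1$.

\emph{Part (ii).} If $\chi$ is a $D$-bounded $r$-coloring, the cover $K_1(\chi),\dots,K_{d+1}(\chi)$ has a wall in every direction by Proposition~\ref{prop:covers}(b). Lemma~\ref{lem:count} gives $p(\chi,n)\ge\kappa^{r-1}n^{r-1}$ for $n\ge n_0$, where $\kappa>0$ and $n_0$ depend on $\chi$ through the walls.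

\emph{Part (iii).} We count the factors of $\chi_0$ as in Example~\ref{ex:half}, one coordinate at a time. Let $\Omega=\bigcup_{j=0}^d(R_d+j\tau_d)$, a bounded set that maps onto $X_d$ by Lemma~\ref{lem:tiling}. Given $N$, take $x\in\Omega$ with $[x]=[N\theta]$. Then $\chi_0(N+m)=j+1$, where $j$ is determined by the unique box
\[
R_d+j\tau_d+\lambda-m\theta\qquad(0\le j\le d,\ \lambda\in\Lambda_d)
\]
that contains $x$. For fixed $m$ these boxes are pairwise disjoint translates of $R_d$, whose sides are shorter than $1$. Those that meet $\Omega$ lie in $\Omega+[-1,1]^d$, so their number is at most $C=\operatorname{vol}(\Omega+[-1,1]^d)/\operatorname{vol}(R_d)$, which does not depend on $m$. Each box is a product of intervals $[t,t')$, so whether it contains $x$ is decided by the truth of $x_l\ge t$ and $x_l\ge t'$ for two thresholds in each coordinate $l$. As $m$ runs over $0,\dots,n-1$, there are at most $2Cn$ thresholds in each coordinate, and they cut the line into at most $2Cn+1$ intervals on which all these inequalities have constant truth values. The factor $\chi_0(N)\cdots\chi_0(N+n-1)$ depends only on the $d$ intervals that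 contain $x_1,\dots,x_d$. Therefore $p(\chi_0,n)\le(2Cn+1)^d=O(n^{r-1})$, and by (ii) the exponent $r-1$ cannot be changed in either bound. \qed

\begin{thebibliography}{9}
\bibitem{Quester} Oscar Quester, \emph{On Some Properties of Accessible Sets}, arXiv:2405.05356 (2024).
\end{thebibliography}
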